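# Open ASEP and the open KPZ equation without Liggett's condition

## 1. The convergence theorem

**Theorem 1.** Fix $u,v\in\mathbb R$ and $w,r>0$. For each $N$ run open ASEP on $\{1,\dots,N\}$: an exclusion process with at most one particle per site, in which particles jump right at rate $1$ and left at rate $q\in(0,1)$ in the bulk; at site $1$ particles enter at rate $\alpha$ and exit at rate $\gamma$; at site $N$ particles exit at rate $\beta$ and enter at rate $\delta$. With occupation variables $\eta_t(y)\in\{0,1\}$ let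
$$h_N(t,x)=2\mathcal N(t)+\sum_{y=1}^{x}(2\eta_t(y)-1),\qquad x\in\{0,1,\dots,N\},$$
where $\mathcal N(t)$ is the net number of particles removed through the left boundary up to time $t$, $\mathcal N(0)=0$; extend $h_N(t,\cdot)$ to $[0,N]$ by linear interpolation. Assume the following.

- (S1) $q=e^{-2/\sqrt N}$.
- (S2) The boundary rates are
$$\alpha=\tfrac{1-q}{(1-q^{r})(1+q^{u})},\quad \beta=\tfrac{1-q}{(1-q^{w})(1+q^{v})},\quad \gamma=\tfrac{q^{u+r}(1-q)}{(1-q^{r})(1+q^{u})},\quad \delta=\tfrac{q^{v+w}(1-q)}{(1-q^{w})(1+q^{v})}.$$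
- (S3) For $t\ge0$, $x\in[0,1]$,
$$h^{(N)}(t,x)=N^{-1/2}h_{N}\!\left(\tfrac12 e^{N^{-1/2}}N^{2}t,\,Nx\right)+\left(\tfrac12N+\tfrac1{24}\right)t,\qquad z^{(N)}(t,x)=e^{h^{(N)}(t,x)}.$$
- (S4) The initial data are $N$-indexed. For all integers $n\ge1$ and all $\theta\in(0,\frac12)$ there are constants $C(n),C(\theta,n)$ such that for all $x,x'\in[0,1]$ and $N\ge1$
$$\mathbb E\big[|z^{(N)}(0,x)|^n\big]^{1/n}\le C(n),\qquad \mathbb E\big[|z^{(N)}(0,x)-z^{(N)}(0,x')|^n\big]^{1/n}\le C(\theta,n)|x-x'|^{\theta},$$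
and $z^{(N)}(0,\cdot)$ converges weakly in $C[0,1]$ to a random function $Z_0$.

Then, for every $T>0$, $z^{(N)}$ converges weakly in $D([0,T],C[0,1])$ to the mild solution $Z$ of
$$\partial_tZ=\tfrac12\partial_x^2Z+Z\xi,\qquad \partial_xZ(t,0)=(u-\tfrac12)Z(t,0),\quad \partial_xZ(t,1)=-(v-\tfrac12)Z(t,1),$$
with $\xi$ space-time white noise, started from $Z_0$ (independent of $\xi$). In particular this holds whenever $u+v>0$ and $w,r>0$. More generally, in (S2) one may take $u_N\to u$, $v_N\to v$ and arbitrary $r_N,w_N\in[r_*,\infty]$, with $r_*>0$ fixed and $q^\infty:=0$.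

The question comes from Zoe Himwich, "Convergence of the open WASEP stationary measure without Liggett's condition", arXiv:2402.17021 (2024): "It is not known whether convergence as processes occurs for any choice of $u,v,w,r$ satisfying $u+v>0$ and $w,r>0$." Here "any" means every such choice. Theorem 1 answers it affirmatively. We shall also prove a version for general boundary rates (Theorem 2) and a statement about $\log z^{(N)}$ (Corollary 3), both stated in Section 4, once the quantities they involve have appeared.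

## 2. Heights, the Robin stochastic heat equation, and Liggett's condition

**Heights.** Every transition changes $h_N$ at exactly one site of $\{0,\dots,N\}$. For $N=2$ start from the empty configuration, where $(h(0),h(1),h(2))=(0,-1,-2)$. A particle enters at the left: now $\mathcal N=-1$ and $\eta=(1,0)$, so $h=(-2,-1,-2)$. It jumps to site $2$: $h=(-2,-3,-2)$. It leaves at the right: $h=(-2,-3,-4)$. Each move lowered one value by $2$, and one full passage of a particle lowered the whole profile by $2$. In general an entrance at the left, a right jump from $x$ to $x+1$, and an exit at the right lower $h$ by $2$ at $0$, $x$, $N$ respectively; the reverse moves raise it by $2$. Neighbouring heights always differ by exactly $1$ in modulus, a fact used decisively in Section 8.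

**Topology.** $D([0,T],C[0,1])$ is the space of right-continuous paths with left limits and values in $C[0,1]$, with the Skorokhod topology. When the limit path is continuous in time, convergence in this topology is the same as uniform convergence on $[0,T]\times[0,1]$.

**Definition (SHE$(A,B)$).** Let $A,B\in\mathbb R$. On $H^1[0,1]$ consider the form
$$\mathcal E^R(f,g)=\tfrac12\int_0^1 f'g'\,dx+\tfrac A2f(0)g(0)+\tfrac B2f(1)g(1).$$
It belongs to the operator $-\frac12\partial_x^2$ with boundary conditions $f'(0)=Af(0)$, $f'(1)=-Bf(1)$. Let $P^R_t$ be its semigroup and $p^R_t(x,y)$ its kernel (constructed in Section 9). A *solution* of SHE$(A,B)$ started from $Z_0$ is a predictable process $Z$ with $\sup_{t\le T,x}\mathbb E Z_t(x)^2<\infty$ and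
$$Z_t(x)=P^R_tZ_0(x)+\int_0^t\!\!\int p^R_{t-s}(x,y)Z_s(y)\,W(ds\,dy)\quad\text{a.s. for each }(t,x),$$
where $W$ is the white noise $\xi$ written as a martingale measure, independent of $Z_0$.

Two examples. For $A=B=0$ this is the Neumann kernel $p_t(x,y)=1+2\sum_{j\ge1}e^{-\pi^2j^2t/2}\cos(\pi jx)\cos(\pi jy)$. For $B=-A$ the function $f(x)=e^{Ax}$ satisfies both boundary conditions and $\frac12f''=\frac{A^2}2f$, so $P^R_tf=e^{A^2t/2}f$: the Robin semigroup need not be a contraction, and $-\frac12\partial_x^2$ may have negative eigenvalues.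

**Open KPZ equation.** The equation $\partial_tH=\frac12\partial_x^2H+\frac12(\partial_xH)^2+\xi$ with $\partial_xH(t,0)=u$, $\partial_xH(t,1)=-v$ is understood in the Hopf–Cole sense: $H=\log Z$ with $Z$ the solution of SHE$(u-\frac12,v-\frac12)$. The shift by $\frac12$ is part of this definition. So Theorem 1 says that open ASEP heights converge, as space-time processes and in the Hopf–Cole sense, to open KPZ with boundary parameters $u,v$.

**Liggett's condition.** This is $\alpha+\gamma/q=1$ and $\beta+\delta/q=1$. Put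
$$\rho_L=\alpha+\gamma/q,\qquad\rho_R=\beta+\delta/q .$$
Under (S2), $\rho_L=\frac{1-q}{1-q^r}\cdot\frac{1+q^{u+r-1}}{1+q^u}$. Clearing denominators, $\rho_L=1$ says $q^{u+r-1}-q=q^u-q^r$, that is, $(q^{r-1}-1)(q^u+q)=0$, i.e. $r=1$. So Liggett's condition is $w=r=1$. For fixed $r$ we have $\rho_L\to1/r$ as $N\to\infty$; for $r=\infty$ we have $\gamma=0$ and $\rho_L=\frac{1-q}{1+q^u}\approx N^{-1/2}$. The source records two known facts: for $w=r=1$ and a range of $u,v$ the process convergence holds (Corwin–Shen; Parekh), and for all $u+v>0$, $w,r>0$ the stationary measures converge to a limit that does not depend on $w,r$.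

## 3. A closed linear equation with modified boundary speeds

Write $\varepsilon=N^{-1/2}$, so $q^{1/2}=e^{-\varepsilon}$, and $Z_t(x)=z^{(N)}(t,x/N)$ for $x\in\{0,\dots,N\}$, with $t$ macroscopic. Microscopic rates get multiplied by $\frac12e^{\varepsilon}N^2$. Lowering $h$ by $2$ multiplies $Z(x)$ by $q$; raising it multiplies by $q^{-1}$. Also
$$Z(x+1)=e^{\varepsilon(2\eta_{x+1}-1)}Z(x).\tag{3.1}$$
Let $L$ be the microscopic generator, and $\nabla f(x)=f(x+1)-f(x)$, $\Delta f(x)=f(x+1)+f(x-1)-2f(x)$.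

**Step 1: the bulk, by listing four cases.** The aim is to express $LZ(x)$, $0<x<N$, linearly in $Z(x\pm1),Z(x)$. If $\eta_x=\eta_{x+1}$, nothing can happen at $x$, so $LZ(x)=0$; and $Z(x+1)+Z(x-1)=(e^{\varepsilon}+e^{-\varepsilon})Z(x)$. If $(\eta_x,\eta_{x+1})=(1,0)$, then $LZ(x)=(q-1)Z(x)$ and both neighbours equal $e^{-\varepsilon}Z(x)$. If it is $(0,1)$, then $LZ(x)=q(q^{-1}-1)Z(x)=(1-q)Z(x)$ and both neighbours equal $e^{\varepsilon}Z(x)$. In all four cases
$$LZ(x)=e^{-\varepsilon}\big[Z(x+1)+Z(x-1)-(e^{\varepsilon}+e^{-\varepsilon})Z(x)\big]=e^{-\varepsilon}\big[\Delta Z(x)-2(\cosh\varepsilon-1)Z(x)\big].$$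
For instance in case $(1,0)$ the middle expression is $e^{-\varepsilon}(e^{-\varepsilon}-e^{\varepsilon})Z(x)=(q-1)Z(x)$. Four equations for three coefficients: it is the ratio $q$ of the bulk rates that makes them compatible.

**Step 2: the boundary, by solving two equations.** The aim is the same at $x=0$. We look for $LZ(0)=aZ(1)+bZ(0)$. If $\eta_1=0$, then $LZ(0)=\alpha(q-1)Z(0)$ and $Z(1)=e^{-\varepsilon}Z(0)$. If $\eta_1=1$, then $LZ(0)=\gamma(q^{-1}-1)Z(0)$ and $Z(1)=e^{\varepsilon}Z(0)$. So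
$$ae^{-\varepsilon}+b=-\alpha(1-q),\qquad ae^{\varepsilon}+b=\tfrac{\gamma}{q}(1-q).$$
Two equations, two unknowns: they have a unique solution *for any rates*. Subtracting and using $1-q=2e^{-\varepsilon}\sinh\varepsilon$, we get $a=e^{-\varepsilon}\rho_L$, and
$$LZ(0)=e^{-\varepsilon}\big[\rho_L\big(Z(1)-e^{-\varepsilon}Z(0)\big)-2\alpha\sinh\varepsilon\,Z(0)\big].$$
At $x=N$: if $\eta_N=1$, then $LZ(N)=\beta(q-1)Z(N)$ and $Z(N-1)=e^{-\varepsilon}Z(N)$; if $\eta_N=0$, then $LZ(N)=\delta(q^{-1}-1)Z(N)$ and $Z(N-1)=e^{\varepsilon}Z(N)$. The same two equations appear with $(\beta,\delta)$ in place of $(\alpha,\gamma)$, so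
$$LZ(N)=e^{-\varepsilon}\big[\rho_R\big(Z(N-1)-e^{-\varepsilon}Z(N)\big)-2\beta\sinh\varepsilon\,Z(N)\big].$$

**The ghost-site approach, and where it stops.** A sensible first plan is to introduce a fictitious value $Z(-1)=\lambda Z(0)$ such that the bulk equation also holds at $x=0$; then $Z$ solves a discrete heat equation for the homogeneous walk with a Robin condition. Comparing coefficients, the coefficient of $Z(1)$ must be $e^{-\varepsilon}$; since the coefficients in Step 2 are unique, this forces $\rho_L=1$, which is exactly Liggett's condition (and then $\lambda=e^{\varepsilon}-2\alpha\sinh\varepsilon$ works). If $\rho_L\ne1$, one may try to keep the homogeneous walk and treat the mismatch as a perturbation. In macroscopic time the mismatch at $0$ is $\frac{N^2}2(\rho_L-1)\nabla Z(0)$, and in Duhamel's formula it is multiplied by a transition probability to a single site, bounded by $\frac CN(t-s)^{-1/2}$. But $|\nabla Z(0)|=|e^{\pm\varepsilon}-1|Z(0)$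 is always of order $N^{-1/2}Z(0)$. So the bound obtained with absolute values is of order $N\cdot N^{-1/2}=N^{1/2}$, which is useless.

**Way out.** Leave $\rho_L$ and $\rho_R$ inside the walk. A walk whose boundary sites move at speed $\rho_L,\rho_R$ is still reversible, with a speed measure changed at two sites only, and all its estimates will come from its Dirichlet form, which does not see the speeds at all.

**Step 3: the equation in macroscopic time.** Multiply by $\frac12e^{\varepsilon}N^2$ and add the drift $\frac N2+\frac1{24}=\frac{N^2}2\big(\frac1N+\frac1{12N^2}\big)$ from (S3). Define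
$$c_L=\rho_L(1-q^{1/2})-(q^{-1/2}-q^{1/2})\alpha+\tfrac1N+\tfrac1{12N^2},\quad c_R=\rho_R(1-q^{1/2})-(q^{-1/2}-q^{1/2})\beta+\tfrac1N+\tfrac1{12N^2},$$
$$A_N=-\frac{N c_L}{\rho_L},\qquad B_N=-\frac{N c_R}{\rho_R},\qquad d_N=\tfrac1N+\tfrac1{12N^2}-2(\cosh\varepsilon-1).\tag{3.2}$$
Since $2(\cosh\varepsilon-1)=\varepsilon^2+\frac{\varepsilon^4}{12}+O(\varepsilon^6)$, we have $d_N=O(N^{-3})$. Then, with a martingale $M$ discussed in Step 4,
$$Z_t(x)=Z_0(x)+\int_0^t(\mathcal L_NZ_s)(x)\,ds+M_t(x),\qquad \mathcal L_N=\mathcal L^0+V,\tag{3.3}$$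
$$\mathcal L^0f(x)=\tfrac{N^2}2\Delta f(x)\ (0<x<N),\quad \mathcal L^0f(0)=\tfrac{N^2}2\rho_L(f(1)-f(0)),\quad \mathcal L^0f(N)=\tfrac{N^2}2\rho_R(f(N-1)-f(N)),$$
and $V$ is multiplication by
$$V(0)=\tfrac{N^2}2c_L=-\tfrac N2\rho_LA_N,\quad V(N)=-\tfrac N2\rho_RB_N,\quad V(x)=e_N:=\tfrac{N^2}2d_N\ (0<x<N),\quad|e_N|\le C/N.$$
The normalization of $A_N$ is chosen because, with $m_0=1/\rho_L$, $\frac{m_0}NV(0)=-\frac{A_N}2$, which mirrors the term $\frac A2f(0)g(0)$ of $\mathcal E^R$.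

Set $m_0=1/\rho_L$, $m_N=1/\rho_R$, $\rho_0=\rho_L$, $\rho_N=\rho_R$, $m_x=\rho_x=1$ for $0<x<N$. From here on assume $N\ge2$, $0<\rho_L,\rho_R\le K$ for a constant $K$, and $\sup_N(|A_N|+|B_N|)<\infty$; these are the hypotheses of Theorem 2 below. Constants $C$ depend only on $T,p,\theta,K,\sup|A_N|,\sup|B_N|$ and the constants in (S4), and change from line to line. $\|\cdot\|_p$ is the $L^p(\Omega)$ norm.

The masses $m_0,m_N$ cannot be too large. Since $\alpha\le\rho_L$,
$$A_N=-N(1-q^{1/2})+N(q^{-1/2}-q^{1/2})\tfrac{\alpha}{\rho_L}-\tfrac N{\rho_L}\big(\tfrac1N+\tfrac1{12N^2}\big)\le N(q^{-1/2}-1)-m_0,$$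
and likewise on the right. As $N(q^{-1/2}-1)=N(e^{\varepsilon}-1)\le CN^{1/2}$,
$$K^{-1}\wedge1\le m_x\le C N^{1/2}\qquad(0\le x\le N).\tag{3.4}$$
The case $r=\infty$, where $m_0\approx N^{1/2}$, shows that this order occurs.

**Step 4: integrability and the martingales.** The purpose is to justify (3.3) and to record brackets. Since $\alpha,\gamma\le\rho_L$ and $\beta,\delta\le\rho_R$, the macroscopic jump rate of $Z(x)$ is at most $CN^2/m_x\le CN^2$, and at a jump $|\Delta Z_t(x)|\le C\varepsilon Z_{t-}(x)$. Let $K_t(x)$ be the number of jumps of $Z(x)$ in $[0,t]$, with intensity $\lambda_t\le CN^2$. Since $\exp\big(aK_t-(e^a-1)\int_0^t\lambda\big)$ is a supermartingale,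
$$\mathbb E\big[e^{a(K_t(x)-K_s(x))}\,\big|\,\mathcal F_s\big]\le e^{C(e^a-1)N^2(t-s)}\qquad(a\ge0).\tag{3.5}$$
Since $Z_t(x)\le Z_0(x)e^{2\varepsilon K_t(x)+CNt}$, conditioning on $\mathcal F_0$ gives $\mathbb E\sup_{t\le T}Z_t(x)^p<\infty$ for each fixed $N$ and every $p$. So Dynkin's formula (3.3) holds, and the $M(x)$ are $L^p$-martingales of finite variation. Different $M(x)$ have no common jumps. With $\Gamma_x=\frac{d}{dt}\langle M(x)\rangle$, which is at most (rate)$\,\times\,$(jump)$^2$,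
$$0\le\Gamma_x(t)\le C\tfrac N{m_x}Z_t(x)^2,\qquad \langle M(x),M(y)\rangle=0\quad(x\ne y).\tag{3.6}$$

## 4. General boundary rates, and the Robin constants of (S2)

**Theorem 2.** Let $\alpha,\beta,\gamma,\delta\ge0$ be $N$-dependent with $0<\rho_L,\rho_R\le K$ and $\sup_N(|A_N|+|B_N|)<\infty$, with $A_N,B_N$ as in (3.2). Assume (S1), (S3), (S4).

(i) $(z^{(N)})$ is tight in $D([0,T],C[0,1])$. Along any subsequence with $A_N\to A$, $B_N\to B$ it converges weakly to the solution of SHE$(A,B)$ started from $Z_0$.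

(ii) $(z^{(N)})$ converges weakly for every $T$ if and only if $A_N$ and $B_N$ both converge.

**Corollary 3.** In Theorem 1, if $Z_0>0$ on $[0,1]$ a.s., then a.s. $Z>0$ on $[0,T]\times[0,1]$, and $h^{(N)}=\log z^{(N)}$ converges weakly in $D([0,T],C[0,1])$ to $H=\log Z$.

If $Z_0$ may vanish somewhere, we only claim convergence of $z^{(N)}$. Nothing is claimed for $r_N\to0$ or $w_N\to0$, nor for $|A_N|\to\infty$ or $|B_N|\to\infty$.

To see where $u-\frac12$ comes from, expand two extreme cases by hand. If $r=1$, then $\rho_L=1$ and $\alpha=1/(1+q^u)=\frac12(1+u\varepsilon+O(\varepsilon^2))$, so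
$$c_L=\big(\varepsilon-\tfrac{\varepsilon^2}2\big)-2\varepsilon\cdot\tfrac12(1+u\varepsilon)+\varepsilon^2+O(\varepsilon^3)=\varepsilon^2(\tfrac12-u)+O(\varepsilon^3).$$
If $r=\infty$, then $\rho_L=\alpha=\frac{1-q}{1+q^u}$ and $1/\alpha=\frac1\varepsilon+(1-u)+O(\varepsilon)$, so
$$\tfrac{c_L}{\rho_L}=\big(\varepsilon-\tfrac{\varepsilon^2}2\big)-2\varepsilon+\varepsilon^2\big(\tfrac1\varepsilon+1-u\big)+O(\varepsilon^3)=\varepsilon^2(\tfrac12-u)+O(\varepsilon^3).$$
Both times $A_N\to u-\frac12$, although the two walks have very different boundary speeds.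

**Theorem 1 follows from Theorem 2(i).** We must show $A_N\to u-\frac12$ uniformly in $r$, and bound $\rho_L$. Put $Q=q^r\in[0,1)$. From (S2), $\rho_L=\frac{(1-q)(1+Qq^{u-1})}{(1-Q)(1+q^u)}$, so $\alpha/\rho_L=(1+Qq^{u-1})^{-1}$. Writing $\frac1N+\frac1{12N^2}=2(\cosh\varepsilon-1)+d_N$ and $2(\cosh\varepsilon-1)=q^{-1/2}(1-q^{1/2})^2$,
$$\frac{c_L}{\rho_L}=\frac{1}{1+Qq^{u-1}}\Big[(1-q^{\frac12})(1+Qq^{u-1})-(q^{-\frac12}-q^{\frac12})+q^{-\frac12}(1-q^{\frac12})^2\,\tfrac{(1-Q)(1+q^u)}{1-q}\Big]+\frac{d_N}{\rho_L}.$$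
Let $k=q^{1/2}$, $a=q^u$. Since $k^{-1}-k=(1-k)(1+k)/k$ and $1-q=(1-k)(1+k)$, the bracket divided by $1-k$ is
$$1+\frac{Qa}{k^2}-\frac{1+k}{k}+\frac{(1-Q)(1+a)}{k(1+k)}=\frac{Qa}{k^2}-\frac1k+\frac{(1-Q)(1+a)}{k(1+k)}.$$
Times $1+k$ this is $\frac{Qa}{k^2}+\frac{Qa}k-\frac1k-1+\frac{1+a-Q-Qa}{k}=\frac{Qa}{k^2}+\frac ak-1-\frac Qk=(a-k)\big(\frac1k+\frac Q{k^2}\big)$. Hence
$$\frac{c_L}{\rho_L}=\frac{1-q^{1/2}}{1+q^{1/2}}\,(q^u-q^{1/2})\,\frac{q^{-1/2}+Qq^{-1}}{1+Qq^{u-1}}+\frac{d_N}{\rho_L}.$$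
The three factors are $\frac\varepsilon2+O(\varepsilon^2)$, $\varepsilon(1-2u)+O(\varepsilon^2)$ and $1+O(\varepsilon)$ (numerator and denominator of the last are both $1+Q+O(\varepsilon)$), uniformly in $Q\in[0,1]$ and $u$ in compacts. Also $1/\rho_L\le(1+q^u)/(1-q)=O(\varepsilon^{-1})$, so $d_N/\rho_L=O(\varepsilon^5)$. Thus $c_L/\rho_L=\varepsilon^2(\frac12-u)+O(\varepsilon^3)$ and $A_N=u-\frac12+O(N^{-1/2})$. For $r\ge r_*$, since $1+q^{u+r-1}\le1+q^{u-1}\le q^{-1}(1+q^u)$,
$$\rho_L\le\frac{1-q}{1-q^{r_*}}\,q^{-1},$$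
which is bounded because $q\in[e^{-2},1)$ and $\frac{1-q}{1-q^{r_*}}\to\frac1{r_*}$ as $q\to1$. The right boundary is identical with $(v,w,\beta,\delta)$ for $(u,r,\alpha,\gamma)$. $\square$

It remains to prove Theorem 2 and Corollary 3.

## 5. The walk with changed boundary speeds

Let $\mu=\frac1N\sum_xm_x\delta_x$ (total mass $\le C$ by (3.4)), $\langle f,g\rangle=\int fg\,d\mu$ and $\|f\|$ the $L^2(\mu)$ norm. Since $m_x\rho_x=1$, summation by parts gives
$$-\langle f,\mathcal L^0g\rangle=-\tfrac N2\Big[\sum_{0<x<N}f(x)(\nabla g(x)-\nabla g(x-1))+f(0)\nabla g(0)-f(N)\nabla g(N-1)\Big]=\tfrac N2\sum_{x=0}^{N-1}\nabla f(x)\nabla g(x)=:\mathcal E(f,g).$$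
The speeds have disappeared from $\mathcal E$. So $-\mathcal L^0$ is self-adjoint in $L^2(\mu)$, nonnegative, with kernel the constants. Let $P_t=e^{t\mathcal L^0}$ (a Markov semigroup), with transition probabilities $p_t(x,y)=k_t(x,y)m_y/N$, where $k_t(x,y)=\sum_je^{-\lambda_jt}\psi_j(x)\psi_j(y)$ for an orthonormal eigenbasis $(\psi_j)$ of $-\mathcal L^0$. Note $k_0(x,\cdot)=\frac N{m_x}1_{\{x\}}$ and $\langle k_t(x,\cdot),f\rangle=P_tf(x)$.

**Lemma 4.** For $0<t,\tau\le T$ and $x,x',z\in\{0,\dots,N\}$: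

(a) $\|k_t(x,\cdot)\|^2\le Ct^{-1/2}$ and $k_t(x,z)\le Ct^{-1/2}$.

(b) $\int_0^\infty\|k_s(x,\cdot)-k_s(x',\cdot)\|^2ds\le\frac{|x-x'|}N$ and $\int_0^T|k_s(x,z)-k_s(x',z)|ds\le C\big(\frac{|x-x'|}N\big)^{1/2}$.

(c) $\int_0^\infty\|k_{s+\tau}(x,\cdot)-k_s(x,\cdot)\|^2ds\le C\tau^{1/2}$ and $\int_0^T|k_{s+\tau}(x,z)-k_s(x,z)|ds\le C\tau^{1/4}$.

(d) There is a coupling $(X,X')$ of $p_t(x,\cdot)$ and $p_t(x',\cdot)$ with $\mathbb E|X-X'|\le|x-x'|$.

(e) $\sum_yp_\tau(x,y)|x-y|^2\le CN^2\tau$.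

*Proof.* (a) Telescoping $f(z+1)^2-f(z)^2=\nabla f(z)(f(z)+f(z+1))$ and Cauchy–Schwarz give
$$f(x)^2-f(y)^2\le\Big(\sum_z(\nabla f(z))^2\Big)^{1/2}\Big(\sum_z(f(z)+f(z+1))^2\Big)^{1/2}\le\Big(\tfrac2N\mathcal E(f,f)\Big)^{1/2}\big(CN\|f\|^2\big)^{1/2},$$
where $m\ge c>0$ was used. Averaging over $y$ yields the Nash-type bound $\|f\|_\infty^2\le C\|f\|^2+C\|f\|\mathcal E(f,f)^{1/2}$. Since $\lambda e^{-2\lambda t}\le1/(2et)$, the spectral theorem gives $\mathcal E(P_tf,P_tf)\le\|f\|^2/(2et)$, so $\|P_tf\|_\infty^2\le Ct^{-1/2}\|f\|^2$ for $t\le T$. Now $\|k_t(x,\cdot)\|=\sup_{\|f\|\le1}|P_tf(x)|$, and $k_t(x,z)=\langle k_{t/2}(x,\cdot),k_{t/2}(z,\cdot)\rangle$.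

(b) Let $g=k_0(x,\cdot)-k_0(x',\cdot)$; then $\langle g,\cdot\rangle$ is evaluation at $x$ minus evaluation at $x'$, so $g\perp$ constants, and $k_s(x,\cdot)-k_s(x',\cdot)=P_sg$. With $f=(-\mathcal L^0)^{-1}g$, $\int_0^\infty\|P_sg\|^2ds=\frac12\langle g,f\rangle=\frac12\mathcal E(f,f)$. Moreover $\mathcal E(f,f)=\langle g,f\rangle=f(x)-f(x')\le\big(|x-x'|\frac2N\mathcal E(f,f)\big)^{1/2}$, so $\mathcal E(f,f)\le2|x-x'|/N$. For the second claim, $|k_s(x,z)-k_s(x',z)|\le\|k_{s/2}(x,\cdot)-k_{s/2}(x',\cdot)\|\,\|k_{s/2}(z,\cdot)\|$; apply Cauchy–Schwarz in $s$ and (a).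

(c) The first integral is
$$\sum_{\lambda_j>0}\psi_j(x)^2\frac{(1-e^{-\lambda_j\tau})^2}{2\lambda_j}\le\sum_{\lambda_j>0}\psi_j(x)^2\frac{1-e^{-\lambda_j\tau}}{2\lambda_j}\le\tfrac12\int_0^\tau k_s(x,x)\,ds\le C\tau^{1/2}.$$
The second claim follows as in (b) from $k_{s+\tau}(x,z)-k_s(x,z)=\langle k_{s/2+\tau}(x,\cdot)-k_{s/2}(x,\cdot),k_{s/2}(z,\cdot)\rangle$.

(d) With $\nabla F(-1)=\nabla F(N)=0$ we have $\mathcal L^0F(x)=\frac{N^2}2\rho_x(\nabla F(x)-\nabla F(x-1))$ at all sites. Hence $g_t=\nabla P_tf$ on $\{0,\dots,N-1\}$, with $g(-1)=g(N)=0$, satisfies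
$$\partial_tg(x)=\tfrac{N^2}2\big[\rho_{x+1}(g(x+1)-g(x))-\rho_x(g(x)-g(x-1))\big].$$
This linear system has nonnegative off-diagonal entries and nonpositive row sums, so it contracts the sup norm: $\|\nabla P_tf\|_\infty\le\|\nabla f\|_\infty$. Thus $|P_tf(x)-P_tf(x')|\le|x-x'|$ for $1$-Lipschitz $f$, and Kantorovich–Rubinstein duality gives the coupling.

(e) $\mathcal L^0$ applied to $y\mapsto(y-x)^2$ equals $N^2$ for $0<y<N$; at $y=0$ it is $\frac{N^2}2\rho_L(1-2x)\le CN^2$, and at $y=N$ it is $\frac{N^2}2\rho_R(1-2(N-x))\le CN^2$. Integrate in time. $\square$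

**Lemma 5.** Let $p\ge2$, $0\le s<t\le T$, and $a_\tau(y)=b_\tau(y)m_y/N$ deterministic with $|a|\le1$. For $R=\int_s^t\sum_ya_\tau(y)\,dM_\tau(y)$,
$$\mathbb E|R|^p\le C\Big(\int_s^t\!\!\int b_\tau(y)^2\|Z_\tau(y)\|_p^2\,\mu(dy)d\tau\Big)^{p/2}+CN^{1-p/2}\int_s^t\!\!\int b_\tau(y)^2\|Z_\tau(y)\|_p^p\,\mu(dy)d\tau.$$

*Proof.* Since $M$ has finite variation, $[R]=\sum_\tau d_\tau=:S$ with $d_\tau=\sum_ya_\tau(y)^2(\Delta Z_\tau(y))^2$, at most one term being nonzero at each jump time. By Burkholder–Davis–Gundy $\mathbb E|R|^p\le C\,\mathbb ES^m$, $m=p/2\ge1$. Let $A^{(k)}$ be the compensator of $\sum_\tau\sum_y|a_\tau(y)\Delta Z_\tau(y)|^k$ over $[s,t]$. Write $S^m$ as the sum of its increments and use $(S+d)^m-S^m\le C(S^{m-1}d+d^m)$. Since the partial sums $S_{\tau-}$ are at most $S$, Hölder's inequality gives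
$$\mathbb ES^m\le C\,\mathbb E\!\int S_{\tau-}^{m-1}dA_\tau^{(2)}+C\,\mathbb EA^{(p)}\le C(\mathbb ES^m)^{\frac{m-1}m}\big(\mathbb E(A^{(2)})^m\big)^{\frac1m}+C\,\mathbb EA^{(p)}.$$
By Step 4 of Section 3, $\mathbb ES^m<\infty$, so Young's inequality gives $\mathbb ES^m\le C\,\mathbb E(A^{(2)})^{p/2}+C\,\mathbb EA^{(p)}$. By (3.6), $A^{(2)}\le C\int\sum_ya^2\frac N{m_y}Z^2d\tau=C\int\!\!\int b^2Z^2\,d\mu\,d\tau$; apply Minkowski's inequality in $L^{p/2}(\Omega)$. Since $|a|^p\le a^2$, the jumps are at most $C\varepsilon Z$ and the rates at most $CN^2/m_y$,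
$$A^{(p)}\le C\int\sum_ya^2\varepsilon^pZ^p\tfrac{N^2}{m_y}\,d\tau=CN^{1-p/2}\int\!\!\int b^2Z^p\,d\mu\,d\tau.\qquad\square$$

We shall also use the singular Gronwall lemma: if $G\ge0$ is bounded and $G(t)\le a+b\int_0^t(t-s)^{-1/2}G(s)ds$ on $[0,T]$, then $G\le C(b,T)a$. To see it, insert the inequality into itself and use $\int_s^t(t-\tau)^{-1/2}(\tau-s)^{-1/2}d\tau=\pi$: this gives $G(t)\le a(1+2b\sqrt T)+\pi b^2\int_0^tG(s)ds$, and the ordinary Gronwall lemma applies.

## 6. Moment bounds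

Fix $t$ and differentiate $s\mapsto P_{t-s}Z_s(x)$ using (3.3). With $\frac{m_0}NV(0)=-\frac{A_N}2$ and $\frac{m_N}NV(N)=-\frac{B_N}2$ this gives Duhamel's formula
$$\begin{aligned}Z_t(x)={}&P_tZ_0(x)-\int_0^t\Big[\tfrac{A_N}2k_{t-s}(x,0)Z_s(0)+\tfrac{B_N}2k_{t-s}(x,N)Z_s(N)\Big]ds\\&+e_N\int_0^t\sum_{0<y<N}p_{t-s}(x,y)Z_s(y)\,ds+\int_0^t\sum_yp_{t-s}(x,y)\,dM_s(y).\end{aligned}\tag{6.1}$$
Compare with the failed perturbation in Section 3: the boundary term now carries a bounded coefficient and an integrable kernel.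

**Proposition 6.** For $p\ge2$, $\theta\in(0,\frac12)$, $T>0$, uniformly in $N$, $x,x'\in\{0,\dots,N\}$, $s,t\in[0,T]$:

(i) $\|Z_t(x)\|_p\le C$;

(ii) $\|Z_t(x)-Z_t(x')\|_p\le C(|x-x'|/N)^\theta$;

(iii) $\|Z_t(x)-Z_s(x)\|_p\le C|t-s|^{\theta/2}$ if $|t-s|\ge N^{-2}$.

*Proof.* **Step 1: (i).** Let $G(t)=\sup_{s\le t,x}\|Z_s(x)\|_p^p$, finite for each $N$. Take $p$-th powers in (6.1). First, $\|P_tZ_0(x)\|_p\le\max_y\|Z_0(y)\|_p\le C$. The boundary terms are at most $C\int_0^t(t-s)^{-1/2}\|Z_s\|_pds$ by Lemma 4(a) (with $\|Z_s\|_p$ the maximum over sites), and by Hölder with respect to the finite measure $(t-s)^{-1/2}ds$ their $p$-th power is at most $C\int_0^t(t-s)^{-1/2}G(s)ds$; the $e_N$ term is bounded likewise. For the martingale term use Lemma 5 with $b_s=k_{t-s}(x,\cdot)$, so that $0\le a\le1$: by $\|k_{t-s}(x,\cdot)\|^2\le C(t-s)^{-1/2}$, Hölder again, and $N^{1-p/2}\le1$, its $p$-th moment obeys the same bound. So $\|Z_t(x)\|_p^p\le C+C\int_0^t(t-s)^{-1/2}G(s)ds$.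 The right side equals $C+C\int_0^ts^{-1/2}G(t-s)ds$, which is nondecreasing in $t$; hence $G$ satisfies the same inequality, and singular Gronwall gives (i).

**Step 2: (ii).** Let $x\ne x'$ and compare (6.1) term by term. With the coupling of Lemma 4(d), chosen independent of $Z_0$, (S4) and Jensen,
$$\|P_tZ_0(x)-P_tZ_0(x')\|_p\le\mathbb E\big[\|Z_0(y)-Z_0(y')\|_p\big|_{(y,y')=(X,X')}\big]\le C\,\mathbb E(|X-X'|/N)^\theta\le C(|x-x'|/N)^\theta.$$
The boundary terms differ by at most $C(|x-x'|/N)^{1/2}$ by Lemma 4(b) and (i). The $e_N$ term is $O(1/N)=O(|x-x'|/N)$. For the martingale terms, $a$ is a difference of probabilities, so $|a|\le1$, and Lemma 5 with Lemma 4(b) bounds the $p$-th moment by $C(|x-x'|/N)^{p/2}+CN^{1-p/2}|x-x'|/N\le C(|x-x'|/N)^{p/2}$, since $N^{-1}\le|x-x'|/N$.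

**Step 3: (iii).** Let $\tau=t-s\ge N^{-2}$. The function $f=P_sZ_0$ satisfies the $\theta$-Hölder bound just shown, so by Lemma 4(e) and Jensen $\|P_\tau f(x)-f(x)\|_p\le C\sum_yp_\tau(x,y)(|x-y|/N)^\theta\le C\tau^{\theta/2}$. The boundary terms differ by at most $C\int_0^\tau\sigma^{-1/2}d\sigma+C\tau^{1/4}\le C\tau^{1/4}$, by Lemma 4(a) on $[s,t]$ and Lemma 4(c) on $[0,s]$. The $e_N$ term is $O(N^{-1})=O(\tau^{1/2})$. The martingale terms are $\int_0^s\sum_y(p_{t-\sigma}-p_{s-\sigma})(x,y)dM_\sigma(y)+\int_s^t\sum_yp_{t-\sigma}(x,y)dM_\sigma(y)$; by Lemma 5 and Lemma 4(a),(c) their $p$-th moments are at most $C\tau^{p/4}+CN^{1-p/2}\tau^{1/2}\le C\tau^{p/4}$, since $N^{-1}\le\tau^{1/2}$. $\square$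

## 7. Tightness

**Proposition 7.** $(z^{(N)})$ is tight in $D([0,T],C[0,1])$, and all limit points are supported on $C([0,T]\times[0,1])$.

*Proof.* **Step 1: a continuous interpolation.** Time regularity is only available at scale $N^{-2}$, so we first replace $z^{(N)}$ by a continuous field. Use Proposition 6 on $[0,T+1]$. Let $\bar z^{(N)}$ be the bilinear interpolation of $Z$ from the grid $\{(kN^{-2},j/N):0\le k\le\lceil TN^2\rceil,0\le j\le N\}$. We claim
$$\|\bar z^{(N)}(t,x)-\bar z^{(N)}(t',x')\|_p\le C\big(|t-t'|^{\theta/2}+|x-x'|^{\theta}\big).$$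
Space, at a grid time: if $x,x'$ lie in one cell, the difference is $N|x-x'|$ times a neighbour increment, with norm at most $CN|x-x'|N^{-\theta}\le C|x-x'|^\theta$. If $x<x'$ lie in different cells, insert grid points $x\le x_1\le x_2\le x'$ with $x,x_1$ in one cell and $x_2,x'$ in one cell, and use the one-cell bound twice and Proposition 6(ii) once. At a non-grid time $\bar z^{(N)}$ is a convex combination of grid times with coefficients independent of $x$, so the bound persists. Time, at a grid site: in one time cell the norm is at most $CN^2|t-t'|N^{-\theta}\le C|t-t'|^{\theta/2}$, because $N^2|t-t'|\le(N^2|t-t'|)^{\theta/2}$; for different cells insert grid times and use Proposition 6(iii). For general $x$ take convex combinations.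

Choosing $p$ with $p\theta/2>2$, Kolmogorov's criterion in two parameters gives tightness of $\bar z^{(N)}$ in $C([0,T]\times[0,1])$.

**Step 2: $z^{(N)}$ is uniformly close to $\bar z^{(N)}$.** By (3.5), the number $\#$ of jumps of a given $Z(x)$ in an interval of length $N^{-2}$ has $\mathbb Ee^{\#}\le C$, so $\mathbb P(\#>5\log N)\le CN^{-5}$. A union bound over $O(N^3)$ pairs (site, interval) shows that with probability $1-O(N^{-2})$ all these numbers are at most $5\log N$. On this event $|\log Z_t(x)-\log Z_s(x)|\le10\,\varepsilon\log N+C/N\to0$ for $s,t$ in one interval. Neighbouring sites have $|\log Z_t(x+1)-\log Z_t(x)|=\varepsilon$, and $h^{(N)}$ is linear in between. So within one space-time cell all values of $z^{(N)}$, and hence of $\bar z^{(N)}$, agree up to a factor $e^{o(1)}$. Since $\sup\bar z^{(N)}$ is tight, $\sup_{[0,T]\times[0,1]}|z^{(N)}-\bar z^{(N)}|\to0$ in probability. So $z^{(N)}$ and $\bar z^{(N)}$ have the same subsequential weak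 limits, and these are continuous. $\square$

## 8. The quadratic variation through an energy identity

For $\varphi\in C^1[0,1]$ write $\varphi_x=\varphi(x/N)$ and $M^N_t(\varphi)=\frac1N\sum_xm_x\varphi_xM_t(x)$. To recognize the noise $Z\xi$ we need $\langle M^N(\varphi)\rangle_t\approx\int_0^t\frac1N\sum\varphi_x^2Z_s(x)^2ds$.

**The direct computation, and where it stops.** With $\sigma_y=2\eta_y-1$, for $0<x<N$,
$$\Gamma_x=\tfrac12e^{\varepsilon}N^2Z(x)^2\big[(1-q)^2\eta_x(1-\eta_{x+1})+q(q^{-1}-1)^2(1-\eta_x)\eta_{x+1}\big]=NZ(x)^2(1-\sigma_x\sigma_{x+1})(1+O(\varepsilon)),$$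
since both squares are $4\varepsilon^2(1+O(\varepsilon))$ and $1_{\{\eta_x\ne\eta_{x+1}\}}=\frac12(1-\sigma_x\sigma_{x+1})$. So $\Gamma_x$ is not close to $NZ(x)^2$ pointwise: it vanishes where the configuration is constant and is about $2NZ(x)^2$ where it alternates. One has to show that $\frac1N\sum_x\varphi_x^2\sigma_x\sigma_{x+1}Z(x)^2$ averages out in time. Since $\nabla Z(x)\nabla Z(x-1)=\frac1N\sigma_x\sigma_{x+1}Z(x)^2(1+O(\varepsilon))$, and this has the same order as $(\nabla Z(x))^2$, the size of gradients gives no smallness.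

**The idea.** Look at the evolution of $N^{-2}\sum_xm_x\varphi_x^2Z(x)^2$. This quantity is $O(1/N)$, so its time derivative integrates to almost nothing. Its derivative consists of production, $N^{-2}\sum m_x\varphi_x^2\Gamma_x$, and dissipation, $-\sum\varphi_x^2(\nabla Z(x))^2$ up to small terms, each of order one. So they must cancel after time integration. And the dissipation is known without any averaging: since heights of neighbours differ by exactly $1$, $(\nabla Z(x))^2\approx\frac1NZ(x)^2$ for every configuration.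

**Lemma 8.** $\displaystyle\langle M^N(\varphi)\rangle_t-\int_0^t\frac1N\sum_{x=0}^{N-1}\varphi_x^2Z_s(x)^2ds\to0$ in $L^1(\Omega)$ for each $t\le T$.

*Proof.* Let $\psi=\varphi^2$ and $S_t=\sum_xm_x\psi_xZ_t(x)^2$. Since $d(Z^2)=2Z_-dZ+d[Z]$,
$$S_t-S_0=\int_0^t\Big[2\sum_xm_x\psi_xZ\mathcal L_NZ+\sum_xm_x\psi_x\Gamma_x\Big]ds+\mathcal M_t,$$
with $\mathcal M$ a martingale. Multiply by $N^{-2}$ and write $o(1)$ for terms tending to $0$ in $L^1$, after time integration where applicable. Proposition 6(i) is used throughout.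

**Step 1: the left side and the martingale are negligible.** By (3.4), $\sum_xm_x\le CN$, so $N^{-2}(S_t-S_0)=o(1)$. The jump of $S$ at site $x$ is at most $Cm_x\varepsilon Z(x)^2$, with rate at most $CN^2/m_x$, so
$$\mathbb E(N^{-2}\mathcal M_t)^2\le CN^{-4}\int_0^t\sum_xm_x^2\tfrac{N^2}{m_x}\varepsilon^2\,\mathbb EZ_s(x)^4ds\le CN^{-3}\sum_xm_x\le CN^{-2}.$$

**Step 2: the dissipation.** By summation by parts and $\nabla(\psi Z)(x)=\psi_x\nabla Z(x)+Z(x+1)\nabla\psi_x$,
$$2N^{-2}\sum_xm_x\psi_xZ\mathcal L^0Z=-\sum_{x<N}\psi_x(\nabla Z(x))^2-\sum_{x<N}Z(x+1)\nabla\psi_x\nabla Z(x).$$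
As $\nabla Z(x)=Z(x)(e^{\pm\varepsilon}-1)$, we have $(\nabla Z(x))^2=\frac1NZ(x)^2(1+O(\varepsilon))$, so the first sum is $\frac1N\sum_{x<N}\psi_xZ(x)^2+O(\varepsilon)\frac1N\sum_xZ(x)^2$. The second is at most $C\sum_x\frac1N\varepsilon Z(x)^2=o(1)$.

**Step 3: the potential is negligible.**
$$2N^{-2}\sum_xm_x\psi_xVZ^2=-\tfrac1N\big[A_N\psi_0Z(0)^2+B_N\psi_NZ(N)^2\big]+2N^{-2}e_N\sum_{0<x<N}\psi_xZ^2=o(1).$$

**Step 4: from weight $m_x$ to weight $m_x^2$.** Steps 1–3 give $N^{-2}\int_0^t\sum_xm_x\psi_x\Gamma_xds=\int_0^t\frac1N\sum_{x<N}\psi_xZ_s(x)^2ds+o(1)$. By (3.6), $\langle M^N(\varphi)\rangle_t=N^{-2}\int_0^t\sum_xm_x^2\psi_x\Gamma_xds$. The two expressions differ only at $x\in\{0,N\}$, where $N^{-2}(m_x^2+m_x)\Gamma_x\le C\frac{m_x+1}NZ(x)^2=o(1)$ by (3.6) and (3.4). $\square$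

## 9. The Robin semigroup

Here $\|\cdot\|_2$ and $\langle\cdot,\cdot\rangle$ refer to $L^2[0,1]$. From $f(x)^2-f(y)^2\le2\|f\|_2\|f'\|_2$, averaged over $y$, $\|f\|_\infty^2\le3\|f\|_2\|f\|_{H^1}$. So the boundary terms of $\mathcal E^R$ are at most $\frac32(|A|+|B|)\|f\|_2\|f\|_{H^1}$, and there is $\Lambda\ge0$ with
$$\mathcal E_\Lambda(f,f):=\mathcal E^R(f,f)+\Lambda\|f\|_2^2\ge\tfrac14\|f\|_{H^1}^2 .$$
The associated self-adjoint operator has compact resolvent and an orthonormal eigenbasis $(\varphi_j)$. Integrating by parts in $\mathcal E^R(\varphi_j,g)=\lambda_j\langle\varphi_j,g\rangle$, the $\varphi_j$ are smooth and satisfy $-\frac12\varphi_j''=\lambda_j\varphi_j$, $\varphi_j'(0)=A\varphi_j(0)$, $\varphi_j'(1)=-B\varphi_j(1)$; also $\lambda_j+\Lambda\ge\frac14$. Let $P^R_t$ be the semigroup and $p^R_t(x,y)=\sum_je^{-\lambda_jt}\varphi_j(x)\varphi_j(y)$. For $0<t\le T$, $0<\tau\le T$, with constants depending on $A,B,T$: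

(R1) $\|p^R_t(x,\cdot)\|_2^2\le Ct^{-1/2}$ and $p^R_t(x,x)\le Ct^{-1/2}$.

(R2) $\int_0^\infty e^{-2\Lambda s}\|p_s^R(x,\cdot)-p_s^R(x',\cdot)\|_2^2ds\le2|x-x'|$.

(R3) $\int_0^T\|p^R_{s+\tau}(x,\cdot)-p^R_s(x,\cdot)\|_2^2ds\le C\tau^{1/2}$.

(R4) $\|P^R_tf\|_\infty\le C\|f\|_\infty$ for bounded $f$.

*Proof.* (R1): $\|P_t^Rf\|_\infty^2\le6\|P_t^Rf\|_2\,\mathcal E_\Lambda(P_t^Rf,P^R_tf)^{1/2}$, where $\|P^R_tf\|_2\le e^{\Lambda t}\|f\|_2$ and $\mathcal E_\Lambda(P^R_tf,P^R_tf)\le\frac{e^{2\Lambda t}}{2et}\|f\|_2^2$ by the spectral theorem. So $\|P^R_tf\|^2_\infty\le Ct^{-1/2}\|f\|_2^2$, and $\sum_je^{-2\lambda_jt}\varphi_j(x)^2=\sup_{\|f\|_2\le1}|P^R_tf(x)|^2\le Ct^{-1/2}$. The left side is $\|p^R_t(x,\cdot)\|_2^2=p^R_{2t}(x,x)$; the second bound follows by replacing $t$ by $t/2$. In particular the kernel series converges absolutely for $t>0$.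

(R2): The left side is $\frac12\sum_j\frac{(\varphi_j(x)-\varphi_j(x'))^2}{\lambda_j+\Lambda}$. For the partial sum $\Sigma_n$ of the series over $j\le n$ (without the factor $\frac12$) put $f_n=\sum_{j\le n}\frac{\varphi_j(x)-\varphi_j(x')}{\lambda_j+\Lambda}\varphi_j$. Then $\mathcal E_\Lambda(f_n,f_n)=\Sigma_n=f_n(x)-f_n(x')\le|x-x'|^{1/2}\|f_n'\|_2\le2|x-x'|^{1/2}\Sigma_n^{1/2}$, so $\Sigma_n\le4|x-x'|$.

(R3): Put $\tilde p_s=e^{-\Lambda s}p^R_s$. As in Lemma 4(c), $\int_0^\infty\|\tilde p_{s+\tau}(x,\cdot)-\tilde p_s(x,\cdot)\|_2^2ds\le\frac12\int_0^\tau\tilde p_s(x,x)ds\le C\tau^{1/2}$. Moreover $p^R_{s+\tau}-p^R_s=e^{\Lambda(s+\tau)}(\tilde p_{s+\tau}-\tilde p_s)+(e^{\Lambda\tau}-1)p^R_s$, and by (R1) the last term contributes $O(\tau^2)$.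

(R4): (R1) alone gives only $\|P^R_tf\|_\infty\le Ct^{-1/4}\|f\|_2$, so we compare with an explicit supersolution. Let $g=e^{\vartheta}$ with $\vartheta(x)=Ax-\frac{A+B}2x^2$. Then $\vartheta'(0)=A$, $\vartheta'(1)=-B$, so $g$ satisfies the Robin conditions, and $\frac12g''\le c_0g$ for some constant $c_0\ge0$. Integrating by parts, $\mathcal E^R(g,\phi)=-\langle\frac12g'',\phi\rangle\ge-c_0\langle g,\phi\rangle$ for $0\le\phi\in H^1$. Let $u_t=P^R_tf$, $\kappa=\|f\|_\infty/\min g$ and $\omega_t=u_t-\kappa e^{c_0t}g$. For $t>0$, $\omega$ is $C^1$ in $t$ with values in $L^2$, $\omega_t\in H^1$, and $\langle\partial_tu,\phi\rangle=-\mathcal E^R(u,\phi)$; so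
$$\tfrac12\tfrac d{dt}\|\omega^+\|_2^2=\langle\partial_t\omega,\omega^+\rangle=-\mathcal E^R(\omega,\omega^+)-\kappa e^{c_0t}\big[\mathcal E^R(g,\omega^+)+c_0\langle g,\omega^+\rangle\big]\le-\mathcal E^R(\omega^+,\omega^+)\le\Lambda\|\omega^+\|_2^2 .$$
As $t\to0$, $\omega_t\to f-\kappa g\le0$ in $L^2$, so $\|\omega^+_t\|_2\to0$, and Gronwall gives $\omega^+=0$, i.e. $P^R_tf\le\kappa e^{c_0t}g$. Apply this to $-f$ as well. $\square$

## 10. Identification of the limit and proof of Theorem 2(i)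

Pass to a subsequence with $A_N\to A$, $B_N\to B$ and $z^{(N)}\Rightarrow Z$. The path $z^{(N)}$ determines $\eta$ through the spatial increments of $h^{(N)}$, so $M^N(\varphi)$ and $\langle M^N(\varphi)\rangle$ are functionals of $z^{(N)}$. By Skorokhod's representation theorem and Proposition 7 we may assume $\sup|z^{(N)}-Z|\to0$ a.s. with $Z$ continuous. Then $Z(0,\cdot)\overset d=Z_0$. Applying Proposition 6(i),(ii) at sites converging to $x,x'$ and Fatou's lemma,
$$\sup_{t\le T,x}\|Z_t(x)\|_p<\infty,\qquad\|Z_t(x)-Z_t(x')\|_p\le C|x-x'|^\theta,\tag{10.1}$$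
and so, by Kolmogorov's criterion in $x$, $\sup_{t\le T}\mathbb E\|Z_t\|_\infty^p<\infty$ for every $p$.

**Step 1: a martingale problem.** The aim is to pass (3.3) to the limit, tested against functions that absorb the boundary. Let $\varphi\in C^3[0,1]$ with $\varphi'(0)=A\varphi(0)$, $\varphi'(1)=-B\varphi(1)$. Since $\mathcal L_N$ is symmetric in $L^2(\mu)$,
$$M^N_t(\varphi)=\int\varphi Z_td\mu-\int\varphi Z_0d\mu-\int_0^t\!\int Z_s\,\mathcal L_N\varphi\,d\mu\,ds .$$
For $0<x<N$, $\mathcal L_N\varphi(x)=\frac12\varphi''(x/N)+O(N^{-1})$. At the ends,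
$$\tfrac{m_0}N\mathcal L_N\varphi(0)=\tfrac N2\big[\varphi(\tfrac1N)-\varphi(0)-\tfrac{A_N}N\varphi(0)\big]=\tfrac12\big[\varphi'(0)-A_N\varphi(0)\big]+O(N^{-1})\to0,$$
$$\tfrac{m_N}N\mathcal L_N\varphi(N)=\tfrac12\big[-\varphi'(1)-B_N\varphi(1)\big]+O(N^{-1})\to0.$$
The speeds $\rho_L,\rho_R$ have cancelled against the masses. Also $m_0/N,m_N/N\to0$ by (3.4). Hence
$$M_t^N(\varphi)\to M_t(\varphi):=\langle Z_t,\varphi\rangle-\langle Z_0,\varphi\rangle-\int_0^t\langle Z_s,\tfrac12\varphi''\rangle ds\quad\text{a.s.},$$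
and the displayed formula for $M^N_t(\varphi)$ with Proposition 6(i) gives bounded fourth moments. By Lemma 8, $\langle M^N(\varphi)\rangle_t\to\int_0^t\langle Z_s^2,\varphi^2\rangle ds$ in $L^1$, because the approximating integral converges a.s. and is bounded in $L^2$. For $s<t$ and $\Phi$ a bounded continuous function of finitely many values $z^{(N)}(s_i,y_i)$, $s_i\le s$,
$$\mathbb E\big[(M^N_t-M^N_s)\Phi\big]=0,\qquad \mathbb E\big[\big((M^N_t)^2-(M^N_s)^2-\langle M^N\rangle_t+\langle M^N\rangle_s\big)\Phi\big]=0 .$$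
By uniform integrability both pass to the limit. So $M(\varphi)$ is a continuous square-integrable martingale in the augmented filtration of $Z$, with $\langle M(\varphi)\rangle_t=\int_0^t\langle Z_s^2,\varphi^2\rangle ds$. The eigenfunctions $\varphi_j$ of Section 9 are admissible.

**Step 2: construction of the white noise.** For $\varphi$ in the span of the $\varphi_j$, $\mathbb EM_t(\varphi)^2\le C\|\varphi\|_2^2$ by (10.1). By density and Doob's inequality $M$ extends linearly to $\varphi\in L^2[0,1]$ as continuous martingales, and by polarization and $L^1$-limits $\langle M(\varphi),M(\psi)\rangle_t=\int_0^t\langle Z_s^2,\varphi\psi\rangle ds$. In particular $D\mapsto M_t(1_D)$ is an $L^2(\Omega)$-valued measure and $\langle M(1_D),M(1_{D'})\rangle=0$ for disjoint $D,D'$. So $M$ is a continuous orthogonal martingale measure with intensity $Z_s(y)^2ds\,dy$, against which predictable $f$ with $\mathbb E\int\!\!\int f^2Z^2<\infty$ can be integrated (Walsh,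 *An introduction to stochastic partial differential equations*, LNM 1180, 1986, Ch. 2). Enlarge the space by an independent white noise $W'$, with the product filtration $(\mathcal F_t)$; $M$ and $W'$ stay martingales with zero cross-brackets. For $\psi\in L^2[0,1]$ set
$$W_t(\psi)=\int_0^t\!\!\int Z^{-1}1_{\{Z\ne0\}}\psi\,dM+\int_0^t\!\!\int1_{\{Z=0\}}\psi\,dW'.$$
Then $\langle W(\psi),W(\psi')\rangle_t=t\langle\psi,\psi'\rangle$. By Lévy's characterization, for orthonormal $\psi_1,\dots,\psi_n$ the vector $(W(\psi_i))$ is an $(\mathcal F_t)$-Brownian motion. So $W$ is a space-time white noise relative to $(\mathcal F_t)$, independent of $\mathcal F_0$, and $Z_0$ is $\mathcal F_0$-measurable. Further $\int\!\!\int fZ\,dW=\int\!\!\int f1_{\{Z\neq0\}}dM=\int\!\!\int f\,dM$, because $\int\!\!\int f1_{\{Z=0\}}dM$ has bracket $\int\!\!\int f^21_{\{Z=0\}}Z^2=0$. That is, $M(ds\,dy)=Z_s(y)W(ds\,dy)$. The auxiliary $W'$ lets us avoid knowing whether $Z$ vanishes.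

**Step 3: the mild equation.** Since $\frac12\varphi_j''=-\lambda_j\varphi_j$, we have $d\big(e^{\lambda_js}\langle Z_s,\varphi_j\rangle\big)=e^{\lambda_js}dM_s(\varphi_j)$. Integrating gives, for $\psi$ in the span of the $\varphi_j$,
$$\langle Z_t,\psi\rangle=\langle P^R_tZ_0,\psi\rangle+\int_0^t\!\!\int(P^R_{t-s}\psi)(y)Z_s(y)W(ds\,dy).$$
If $\psi_n\to\psi$ in $L^2$, the second moment of the difference of the stochastic integrals is at most $C\int_0^t\|P^R_{t-s}(\psi_n-\psi)\|_2^2ds\le C\|\psi_n-\psi\|_2^2$; so the identity holds for all $\psi\in L^2[0,1]$. Take $\psi_n$ the normalized indicators of intervals $I_n$ shrinking to $x$, and $t>0$. The pairings with $Z_t$ and $P^R_tZ_0$ converge by continuity. Since $P^R_{t-s}\psi_n(y)$ is an average of $p^R_{t-s}(x',y)$ over $x'\in I_n$, Jensen and (R2) give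
$$\mathbb E\Big|\int_0^t\!\!\int\big[P^R_{t-s}\psi_n(y)-p^R_{t-s}(x,y)\big]Z_s\,dW\Big|^2\le C\sup_{x'\in I_n}\int_0^t\|p^R_{s}(x',\cdot)-p^R_{s}(x,\cdot)\|_2^2ds\to0.$$
Hence
$$Z_t(x)=P_t^RZ_0(x)+\int_0^t\!\!\int p^R_{t-s}(x,y)Z_s(y)W(ds\,dy)\quad\text{a.s. for each }(t,x).\tag{10.2}$$
So $Z$ is a solution of SHE$(A,B)$.

**Step 4: uniqueness in law.** Let $(Z,W)$ satisfy (10.2) with $\sup_{t\le T,x}\mathbb EZ_t(x)^2<\infty$. By (10.2) and (R1), $\sup_{t,x}\mathbb E|P_t^RZ_0(x)|^2<\infty$. Define $Z^{(0)}=0$ and $Z^{(k+1)}_t(x)=P^R_tZ_0(x)+\int_0^t\!\int p^R_{t-s}(x,y)Z^{(k)}_s(y)\,W(ds\,dy)$. By (R1), (R2), (R3) the stochastic integrals are $L^2(\Omega)$-continuous in $(t,x)$, so predictable versions exist, and by (R1) all second moments stay bounded. With $g_k(t)=\sup_{s\le t,x}\mathbb E|Z_s^{(k)}(x)-Z_s(x)|^2$, (R1) gives $g_{k+1}(t)\le C\int_0^t(t-s)^{-1/2}g_k(s)ds$. Iterating twice gives $g_{k+2}(t)\le C'\int_0^tg_k(s)ds$, so $g_k\to0$. By induction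 $Z^{(k)}_t(x)$ is a measurable functional of $(Z_0,W)$, so its finite-dimensional laws are determined by the law of $(Z_0,W)$, in which $Z_0$ and $W$ are independent. Hence so are those of $Z$, and, for continuous $Z$, its law on $C([0,T]\times[0,1])$. The same iteration, with (R4) bounding $P^R_tZ_0$, shows that solutions exist for every deterministic $Z_0\in C[0,1]$ and are unique for a given noise.

**Proof of Theorem 2(i).** Tightness is Proposition 7. Along a subsequence with $A_N\to A$, $B_N\to B$, every limit point is a continuous solution of SHE$(A,B)$ with initial law that of $Z_0$, and this law is unique. So the subsequence converges. With Section 4, this proves Theorem 1. $\blacksquare$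

## 11. Recovering $A$ and $B$ from the limit law: Theorem 2(ii)

If $A_N$ and $B_N$ converge, then $z^{(N)}$ converges by (i). For the converse, suppose that $z^{(N)}$ converges for every $T$ but the bounded sequence $(A_N,B_N)$ has two limit points $(A,B)\ne(A',B')$. By (i) the limit law is that of the solutions of both SHE$(A,B)$ and SHE$(A',B')$. We distinguish these by the mean.

**Step 1: the mean.** Taking expectations in (10.2), $m(t,x)=\mathbb EZ_t(x)$ equals both $P_t^{R}m_0$ and $P_t^{R'}m_0$, where $m_0=\mathbb EZ_0$ is continuous by (10.1). Since $Z$ is a limit of positive fields, $m\ge0$. Since $\mathcal N(0)=0$, $z^{(N)}(0,0)=1$, so $m_0(0)=1$ and $m_0\not\equiv0$.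

**Step 2: smoothness.** By (R1), $\sum_je^{-2\lambda_jt}=\int_0^1\|p^R_t(x,\cdot)\|_2^2dx<\infty$ for $t>0$; the norm $\|\varphi_j\|_{C^n}$ grows at most polynomially in $|\lambda_j|$, by $\|\varphi_j\|_\infty^2\le6(\lambda_j+\Lambda)^{1/2}$, $\varphi_j'(0)=A\varphi_j(0)$ and $\varphi_j''=-2\lambda_j\varphi_j$. So for $t>0$ the expansion of $m$ in the $\varphi_j$ may be differentiated term by term up to the boundary: $m$ is smooth, $\partial_tm=\frac12\partial_x^2m$, $\partial_xm(t,0)=Am(t,0)$, $\partial_xm(t,1)=-Bm(t,1)$. The same holds with $A',B'$. Also $m(t,\cdot)\to m_0\not\equiv0$ in $L^2$ as $t\to0$.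

**Step 3: $m$ is positive at the ends.** If $m$ vanished at an interior point at some time $t_0>0$, the strong maximum principle would give $m=0$ on $(0,t_0]\times[0,1]$, contradicting $m(t,\cdot)\to m_0$. So $m>0$ in the interior for $t>0$. If $m(t,0)=0$ for some $t>0$, Hopf's lemma would give $\partial_xm(t,0)>0$, contradicting $\partial_xm(t,0)=Am(t,0)=0$. So $m(t,0)>0$, and likewise $m(t,1)>0$.

**Step 4: conclusion.** $Am(t,0)=\partial_xm(t,0)=A'm(t,0)$ and $-Bm(t,1)=\partial_xm(t,1)=-B'm(t,1)$ give $A=A'$, $B=B'$, a contradiction. $\blacksquare$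

## 12. Positivity and the logarithm: Corollary 3

Fix $A,B\in\mathbb R$ and let $(Z,W)$ be the limit constructed in Section 10, with $Z_0>0$. Repeating Step 3 of Section 10 from time $s$ instead of $0$, for $s<t$,
$$Z_t(x)=P^R_{t-s}Z_s(x)+\int_s^t\!\!\int p^R_{t-\tau}(x,y)Z_\tau(y)W(d\tau\,dy).\tag{12.1}$$
The plan: solutions preserve nonnegativity (Lemma 9), a solution started from $1$ stays above $\frac12$ for a short time with overwhelming probability (Lemma 10), and chaining over short intervals gives positivity.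

**Lemma 9 (comparison).** Let $U$ solve (12.1) on $[s,T]$, with $U_s\ge0$ an $\mathcal F_s$-measurable $C[0,1]$-valued variable, $\mathbb E\|U_s\|_\infty^2<\infty$ and $\sup_{t,x}\mathbb EU_t(x)^2<\infty$. Then $U_t(x)\ge0$ a.s. for each $(t,x)$.

*Proof.* **Step 1: $U_s=f$ deterministic, Lipschitz and $>0$.** Here particle approximations, which are positive, do the work. By linearity let $f(0)=1$, $f=e^{h_0}$, $h_0(0)=0$, $h_0$ Lipschitz. For $N$ large choose initial heights $S_0=0$, $S_{j+1}=S_j+1$ if $S_j\le\sqrt Nh_0(j/N)$ and $S_{j+1}=S_j-1$ otherwise. (For the finitely many other $N$ take any initial path.) The increments of $\sqrt Nh_0(\cdot/N)$ are at most $1$ in modulus for large $N$, so $D_j=S_j-\sqrt Nh_0(j/N)$ stays in $[-2,2]$: if $D_j\in[-2,0]$, then $D_{j+1}-D_j\in[0,2]$; if $D_j\in(0,2]$, then $D_{j+1}-D_j\in[-2,0]$. Hence $z^{(N)}(0,\cdot)\to f$ uniformly. Also (S4) holds: for $|x-x'|\ge1/N$, $|z^{(N)}(0,x)-z^{(N)}(0,x')|\le C(|x-x'|+N^{-1/2})\le C|x-x'|^{1/2}$,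 and for $|x-x'|\le1/N$ the difference is at most $C\sqrt N|x-x'|\le C|x-x'|^{1/2}$. Theorem 1 with $u=A+\frac12$, $v=B+\frac12$, $w=r=1$ (no sign condition on $u+v$ is needed) shows that the law of the solution started from $f$ is a weak limit of laws of positive processes. By uniqueness in law and time-homogeneity, $U\ge0$.

**Step 2: general $U_s$.** We approximate by countably many deterministic initial data. Let $\{f_i\}$ be a countable set of positive Lipschitz functions, dense in the nonnegative functions of $C[0,1]$. Let $f^{(k)}=f_i$ for the first $i$ with $\|U_s-f_i\|_\infty\le1/k$, and let $U^{f_i}$ be the solution on $[s,T]$ from $f_i$ driven by $W$. It is independent of $\mathcal F_s$, and by (R4), (R1) and singular Gronwall $\mathbb E[U^{f_i}_t(x)^2|\mathcal F_s]\le C\|f_i\|_\infty^2$. Hence $U^{(k)}=\sum_i1_{\{f^{(k)}=f_i\}}U^{f_i}$ has second moments bounded by $C\,\mathbb E\|f^{(k)}\|_\infty^2\le C(1+\mathbb E\|U_s\|_\infty^2)$. It solves (12.1)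 from $f^{(k)}$, since the indicators are $\mathcal F_s$-measurable, and it is $\ge0$ by Step 1. The difference $U-U^{(k)}$ solves (12.1) from $U_s-f^{(k)}$, whose sup norm is at most $1/k$; by (R4), (R1) and singular Gronwall $\sup_{t,x}\mathbb E|U_t(x)-U^{(k)}_t(x)|^2\le Ck^{-2}$. Let $k\to\infty$. $\square$

**Lemma 10.** Let $Y$ solve (12.1) on $[s,T]$ with $Y_s\equiv1$. Then $Y$ has a continuous version, and for all small $\tau$ (with $s+\tau\le T$), with $C$ independent of $s$,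
$$\mathbb P\Big(\inf_{s\le t\le s+\tau,\,x}Y_t(x)\le\tfrac12\Big)\le C\tau^4.\tag{12.2}$$

*Proof.* Picard iteration with Burkholder's inequality, (R4) and (R1) gives $\sup\|Y_t(x)\|_p\le C_p$. Let $I_t=Y_t-P^R_{t-s}1$, the stochastic integral. Burkholder's inequality with (R2) for space increments, and (R1), (R3) for time increments, gives $\|I_t(x)-I_{t'}(x')\|_p\le C_p(|x-x'|^{1/2}+|t-t'|^{1/4})$ for all $p$. With $p=32$ the $p$-th moment is at most $C(|x-x'|+|t-t'|)^8$; since $8=2+6$ and $\frac18<\frac6{32}$, Kolmogorov's criterion yields a continuous version of $I$ whose $\frac18$-Hölder constant is bounded in $L^{32}$, uniformly in $s$. As $I_s=0$, Markov's inequality gives $\mathbb P(\sup_{s\le t\le s+\tau,x}|I_t(x)|\ge\frac14)\le C\tau^{32/8}=C\tau^4$. Moreover $P^R_\tau1\to1$ uniformly as $\tau\to0$: $\|P^R_\tau1-1\|_\infty^2\le3\|P^R_\tau1-1\|_2\|P^R_\tau1-1\|_{H^1}$, where the first norm tends to $0$ and the second is at most $2\mathcal E_\Lambda(P^R_\tau1-1,P^R_\tau1-1)^{1/2}\le C\mathcal E_\Lambda(1,1)^{1/2}$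 for $\tau\le T$. So $P^R_{t-s}1\ge\frac34$ on $[s,s+\tau]$ for small $\tau$, and (12.2) follows; also $Y=P^R_{\cdot-s}1+I$ is continuous up to $t=s$. $\square$

**Chaining.** Let $c=1\wedge\min_xZ_0(x)>0$ (a random, $\mathcal F_0$-measurable number), $t_k=kT/n$, $Y^k$ the solution on $[t_k,T]$ with $Y^k_{t_k}\equiv1$, and $G_k=\{\min_xZ_{t_k}(x)\ge c2^{-k}\}\in\mathcal F_{t_k}$, so that $\mathbb P(G_0)=1$. The process $1_{G_k}(Z-c2^{-k}Y^k)$ solves (12.1) from time $t_k$, because $1_{G_k}$ and $c$ are bounded and $\mathcal F_{t_k}$-measurable; its initial value is nonnegative, and the moment conditions of Lemma 9 hold by (10.1) and the sup-norm moment bound following it. So it is nonnegative, for all $(t,x)$ simultaneously by continuity. Hence on $G_k\cap\{\inf_{[t_k,t_{k+1}]\times[0,1]}Y^k>\frac12\}$ we have $Z\ge c2^{-k-1}>0$ on $[t_k,t_{k+1}]\times[0,1]$, and $G_{k+1}$ holds. By (12.2),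
$$\mathbb P\big(Z>0\text{ on }[0,T]\times[0,1]\big)\ge1-n\cdot C(T/n)^4\longrightarrow1\qquad(n\to\infty).$$

**Proof of Corollary 3.** By Theorem 1, $z^{(N)}\Rightarrow Z$ in $D([0,T],C[0,1])$. The $z^{(N)}$ are positive, and $Z$ is a.s. continuous and strictly positive on the compact set $[0,T]\times[0,1]$, hence bounded below by a positive random number. In a Skorokhod coupling $z^{(N)}\to Z$ uniformly a.s., so $\log z^{(N)}\to\log Z$ uniformly a.s. $\blacksquare$
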